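\title{Equidistribution of the remainders of $\beta$-expansions for absolutely continuous Bernoulli convolutions}

\begin{abstract}
Let $\beta\in(1,2)$. A point $x$ of $I=[0,\frac1{\beta-1}]$ may have many expansions $x=\sum_j a_j\beta^{-j}$ with digits $0$ and $1$. Cutting them after $n$ digits and rescaling the remainders by $\beta^n$ gives a finite collection of points of $I$. We prove that if the Bernoulli convolution $\nu_\beta$ is absolutely continuous, then for almost every $x$ these points equidistribute in $I$ with respect to Lebesgue measure as $n\to\infty$, which confirms a conjecture posed by Kempton. The proof uses self-similarity to treat test functions of the form $\nu_\beta*\theta$, and it treats the frequencies at which $\widehat{\nu_\beta}$ vanishes by long wave packets and Pisot's theorem. We also obtain the asymptotics of the number of prefixes for every $\beta$, convergence in $L^1$ for the associated operator, the failure of equidistribution for Pisot bases, and a Fourier criterion for general digits and weights.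
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Prefixes and remainders}
Fix $\beta\in(1,2)$, and put $R=\frac1{\beta-1}$ and $I=[0,R]$. A \emph{$\beta$-expansion} of $x$ is a sequence $\underline a\in\{0,1\}^{\mathbb N}$ with $x=\pi_\beta(\underline a):=\sum_{j\ge1}a_j\beta^{-j}$. Removing the first digit is done by the maps $T_0(x)=\beta x$ and $T_1(x)=\beta x-1$ of $\mathbb R$. For a word $w=a_1\cdots a_n$ let $T_w=T_{a_n}\circ\cdots\circ T_{a_1}$; then
\begin{equation}\label{eq:Tw}
T_wx=\beta^n(x-t_w),\qquad t_w=\sum_{j=1}^n a_j\beta^{-j}.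
\end{equation}
If $y\in I$, then $T_0y\in I$ when $y\le R/\beta$ and $T_1y\in I$ when $y\ge1/\beta$. Since $\beta<2$ gives $R>1$, these two ranges cover $I$, so one can choose digits forever without leaving $I$, and by \eqref{eq:Tw} the chosen digits form an expansion of $y$. It follows that $w$ is the prefix of some expansion of $x$ exactly when $T_wx\in I$, and that $T_wx$ is then the value of the remaining digits. For $x\in I$ we study the number of prefixes and the distribution of the remainders,
\[
\mathcal N_n(x;\beta)=\bigl|\{w\in\{0,1\}^n: T_wx\in I\}\bigr|\ge1,\qquad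
\mu_{n,x}=\frac1{\mathcal N_n(x;\beta)}\sum_{\substack{w\in\{0,1\}^n\\ T_wx\in I}}\delta_{T_wx}.
\]
Points are counted once for each word; for the golden ratio, $\beta^2=\beta+1$ gives $T_{100}=T_{011}$.

The \emph{Bernoulli convolution} $\nu=\nu_\beta$ is the law of $\pi_\beta(\underline a)$ when the digits are independent fair bits. It is a probability measure on $I$, and it governs $\mathcal N_n$ for the following reason. By \eqref{eq:Tw}, $\mathcal N_n(x;\beta)$ counts the intervals $t_w+\beta^{-n}I$ that contain $x$. Hence $(\beta/2)^n\mathcal N_n(\cdot\,;\beta)/R$ is the density of $t_w+\beta^{-n}U$, where $w$ is a uniform random word and $U$ is independent and uniform on $I$, and these laws converge weakly to $\nu$. If $\nu$ has a density $h$, one guesses that $(\beta/2)^n\mathcal N_n(x;\beta)\to Rh(x)$. The measure $\mu_{n,x}$ records finer information: where the points $t_w$ lie in the window $x-\beta^{-n}I$, magnified to unit size. The window holds exponentially many points if the guess is right, and unless arithmetic forces a pattern on them one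 expects them to be evenly spread.

Let $\lambda$ (also $dx$ and $|\cdot|$) be Lebesgue measure on $\mathbb R$ and let $\lambda_I$ be its restriction to $I$, normalized to be a probability measure. It is known that for almost every $\beta\in(1,\sqrt2)$ one has $\mu_{n,x}\to\lambda_I$ weakly for almost every $x\in I$. The conjecture posed by Kempton \cite{Kempton} is that the conclusion holds whenever $\nu_\beta$ is absolutely continuous: \emph{if $\beta\in(1,2)$ and $\nu_\beta\ll\lambda$, then $\mu_{n,x}\to\lambda_I$ weakly for Lebesgue-almost every $x\in I$.} We prove this.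

\subsection{Results}
The convergence holds on an explicit set of points. For a finite Borel measure $\tau$ on $\mathbb R$ let $D_\tau$ be the set of $x\in\mathbb R$ for which there is $c\in\mathbb R$ with
\begin{equation}\label{eq:D}
|\tau-c\lambda|\bigl(B(x,r)\bigr)=o(r)\qquad(r\to0),
\end{equation}
where $B(x,r)=[x-r,x+r]$ and $|\cdot|$ is the total variation measure. Then $c=\lim\tau(B(x,r))/(2r)$ is unique; we call it $h_\tau(x)$. By the Lebesgue differentiation theorem \cite[Ch.~7]{Rudin}, $\lambda(\mathbb R\setminus D_\tau)=0$, and $h_\tau$ equals almost everywhere the density of the absolutely continuous part of $\tau$. If $\tau$ has a continuous density, then $D_\tau=\mathbb R$. We write $D=D_\nu$ and $h=h_\nu\ge0$.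

\begin{theorem}\label{thm:main}
Let $\beta\in(1,2)$ and let $\nu_\beta$ be absolutely continuous. Then for every $x\in D$ and every compactly supported Riemann integrable function $g\colon\mathbb R\to\mathbb R$,
\begin{equation}\label{eq:main}
\Bigl(\frac\beta2\Bigr)^n\sum_{w\in\{0,1\}^n}g(T_wx)\longrightarrow h(x)\int g\,d\lambda .
\end{equation}
In particular $(\beta/2)^n\mathcal N_n(x;\beta)\to h(x)/(\beta-1)$ for every $x\in D\cap I$. Moreover $\mu_{n,x}\to\lambda_I$ weakly for every $x\in D\cap I$ with $h(x)>0$, hence for Lebesgue-almost every $x\in I$.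
\end{theorem}

Some exceptional points are unavoidable: for $x=0$ the only word with $T_wx\ge0$ is $0\cdots0$, so $\mu_{n,0}=\delta_0$.

The left side of \eqref{eq:main} is $L^ng(x)$, where $Lf(x)=\frac\beta2\bigl(f(\beta x)+f(\beta x-1)\bigr)$. Recall that a \emph{Pisot number} is a real algebraic integer $\beta>1$ whose other conjugates all have modulus less than $1$; the integers $2,3,\dots$ and the golden ratio are examples.

\begin{theorem}\label{thm:compl}
Let $\beta\in(1,2)$.
\begin{enumerate}
\item[(a)] If $\nu_\beta$ is absolutely continuous, then $L^nf\to h\int f$ in $L^1(\mathbb R)$ for every $f\in L^1(\mathbb R)$.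
\item[(b)] For every $\beta$, $(\beta/2)^n\mathcal N_n(x;\beta)\to h(x)/(\beta-1)$ for almost every $x\in I$. Thus $\nu_\beta$ is absolutely continuous if and only if $\limsup_n(\beta/2)^n\mathcal N_n(x;\beta)>0$ on a set of $x$ of positive measure, and then the limit exists and is positive for almost every $x\in I$.
\item[(c)] If $\beta$ is a Pisot number, then for no $x\in I$ does $\mu_{n,x}$, or any subsequence of it, converge weakly to $\lambda_I$.
\end{enumerate}
\end{theorem}

Part (c) shows that the hypothesis of Theorem~\ref{thm:main} cannot simply be dropped. The method applies to arbitrary digits and weights, and there it isolates the condition that is really used. Let $\beta>1$, let $X,X_1,X_2,\dots$ be independent, identically distributed and non-constant with values in a finite set $A\subset\mathbb R$, and let $p_a=\mathbb P(X=a)$. Let $\nu$ be the law of $\sum_jX_j\beta^{-j}$. Put $T_a(x)=\beta x-a$, define $T_w$ for $w=a_1\cdots a_n\in A^n$ as before, put $p_w=p_{a_1}\cdots p_{a_n}$, and let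
\begin{equation}\label{eq:P}
\phi(\eta)=\mathbb E\,e^{-2\pi i\eta X},\qquad P_n(\xi)=\prod_{j=0}^{n-1}\phi(\beta^j\xi).
\end{equation}

\begin{theorem}\label{thm:general}
In this setting assume that $\nu$ is absolutely continuous with density $h$. The following are equivalent:
\begin{enumerate}
\item[(i)] for every compactly supported Riemann integrable $g$, $\ \beta^n\sum_{w\in A^n}p_w\,g(T_wx)\to h(x)\int g$ for almost every $x$;
\item[(ii)] $P_n(\xi)\to0$ for every real $\xi\ne0$.
\end{enumerate}
Condition \textup{(ii)} holds if $\beta$ is not a Pisot number. It also holds for biased Bernoulli convolutions, that is, for $\beta\in(1,2)$, $A=\{0,1\}$, $p_1=p\in(0,1)$ and $\nu$ absolutely continuous; in that case the measures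
\[
\mu^p_{n,x}=\Bigl(\sum_{|w|=n,\;T_wx\in I}p_w\Bigr)^{-1}\sum_{|w|=n,\;T_wx\in I}p_w\,\delta_{T_wx}
\]
converge weakly to $\lambda_I$ for almost every $x\in I$. Condition \textup{(ii)} can fail for absolutely continuous $\nu$, for instance for $\beta=2$ and $X$ uniform on $\{0,1,2,3\}$.
\end{theorem}

\subsection{The idea of the proof}
Fix $x\in D$ and let $\omega_n=(\beta/2)^n\sum_w\delta_{T_wx}$, the picture of the points $t_w$ around $x$, reflected and magnified by $\beta^n$. We want $\omega_n\to h(x)\lambda$. Adding to $t_w$ an independent random tail $\sum_{j>n}a_j\beta^{-j}$ produces the law $\nu$, and in the magnified picture this is convolution with the reflection $\check\nu$ of $\nu$. So $\omega_n*\check\nu$ is the magnified picture of $\nu$ itself at $x$, which tends to $h(x)\lambda$ by \eqref{eq:D}. Equivalently, \eqref{eq:main} holds for test functions $g=\nu*\theta$. To write a given $g$ in this form one divides $\hat g$ by $\hat\nu$, which is possible away from the zeros of $\hat\nu$. At a real zero $\zeta$ the obstruction is genuine: the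 density $1+\cos2\pi\zeta y$ has convolution with $\check\nu$ identically equal to $1$, so the relation above cannot distinguish it from Lebesgue measure. A second input has to exclude oscillation at the frequency $\zeta$, and this input is $P_n(\zeta)\to0$.

Section~\ref{sec:examples} shows both the mechanism and the obstruction in two explicit cases. Sections~\ref{sec:L} and~\ref{sec:equi} prove equidistribution from condition (ii), Section~\ref{sec:pisot} derives (ii) from Pisot's theorem, and Sections~\ref{sec:density} and~\ref{sec:rest} complete the proofs.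

Throughout, $\hat f(\xi)=\int f(x)e^{-2\pi ix\xi}\,dx$ and $\hat\tau(\xi)=\int e^{-2\pi ix\xi}\,d\tau(x)$, and $\|t\|$ is the distance from $t$ to $\mathbb Z$.

\section{Two examples by hand}\label{sec:examples}

\begin{example}[$\beta=\sqrt2$]\label{ex:sqrt2}
Here $I=[0,1+\sqrt2]$. Since $\beta^{-(2r-1)}=\sqrt2\,2^{-r}$ and $\beta^{-2r}=2^{-r}$, separating odd and even digits shows that $\nu$ is the law of $\sqrt2\,U+V$ with $U,V$ independent and uniform on $[0,1]$. Its density $h(x)=|\{s\in[0,1]:x-\sqrt2\,s\in[0,1]\}|$ is continuous, so $D=\mathbb R$. For $n=2k$ the numbers $\beta^nt_w$ are the numbers $\sqrt2\,u+v$, where $(u,v)$ runs once through $\{0,\dots,2^k-1\}^2$, and $(\beta/2)^{n}=2^{-k}$. Therefore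
\begin{equation}\label{eq:sqrt2}
L^{2k}g(x)=2^{-k}\sum_{u=0}^{2^k-1}\ \sum_{v=0}^{2^k-1}g\bigl(2^kx-\sqrt2\,u-v\bigr).
\end{equation}
Let $g$ be continuous with support in $[-b,b]$, and let $\Gamma(t)=\sum_{v\in\mathbb Z}g(t-v)$, a continuous $1$-periodic function with $\int_0^1\Gamma=\int g$. Put $t_u=2^kx-\sqrt2\,u$. The inner sum in \eqref{eq:sqrt2} equals $\Gamma(t_u)$ if $b\le t_u\le2^k-1-b$, and it vanishes if $t_u<-b$ or $t_u>2^k-1+b$. The remaining $u$ have $t_u$ within $b$ of $0$ or of $2^k-1$; there are at most $4b+2$ of them and their inner sums are at most $(2b+1)\sup|g|$. The $u$ of the first kind form a block of $N_k=2^kh(x)+O(1)$ consecutive integers, by the formula for $h$ with $s=u/2^k$. For an integer $q\ne0$, the geometric sum $\sum_ue^{2\pi iqt_u}$ over the block has modulus at most $1/|\sin\pi q\sqrt2|$, which is finite because $q\sqrt2\notin\mathbb Z$. Approximating $\Gamma$ uniformly by trigonometric polynomials gives $\sum_u\Gamma(t_u)=N_k\int g+o(2^k)$. Hence $L^{2k}g(x)\to h(x)\int g$ for every $x$. For odd $n$ apply this to $Lg$,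 which is continuous, compactly supported and has the same integral.

The Fourier coefficients of $\Gamma$ are the values $\hat g(q)$, $q\in\mathbb Z$. So the long sum over $v$ leaves only the integer frequencies of $g$, and the nonzero ones are zeros of $\hat\nu$, because the factor $\mathbb E\,e^{-2\pi i\xi V}$ of $\hat\nu(\xi)$ vanishes there. These frequencies are removed by the sum over $u$. In terms of \eqref{eq:P}, $P_{2k}(\xi)=\Delta_k(\xi)\Delta_k(\sqrt2\,\xi)$ with $\Delta_k(\xi)=2^{-k}\sum_{v<2^k}e^{-2\pi iv\xi}$. As $|\Delta_k(\xi)|\le2^{-k}/|\sin\pi\xi|$ off $\mathbb Z$, we have $P_{2k}(\xi)\to0$ unless $\xi$ and $\sqrt2\,\xi$ are both integers, that is, unless $\xi=0$.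
\end{example}

\begin{example}[$\beta=2$, $X$ uniform on $\{0,1,2,3\}$]\label{ex:two}
Writing $X$ as twice a fair bit plus an independent fair bit, we see that $\nu$ is the law of $2U+V$ with $U,V$ as above, which is absolutely continuous. The sum in Theorem~\ref{thm:general}(i) is now the right side of \eqref{eq:sqrt2} with $k=n$ and with $\sqrt2$ replaced by $2$, and the cancellation is lost. All points $T_wx$ lie in the coset $2^nx+\mathbb Z$, so for each $n$ the sum vanishes for $g=\mathbf 1_{[0,1/2)}$ or for $g=\mathbf 1_{[1/2,1)}$; at a point with $h(x)>0$ the two sums cannot both tend to $h(x)/2$. On the Fourier side, $\phi(2^j)=1$ because $X$ is an integer, so $P_n(1)=1$ for all $n$. Again the bad frequency is a zero of $\hat\nu$.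
\end{example}

\section{The operator $L$ and self-similarity}\label{sec:L}

In this section and the next we work in the setting of Theorem~\ref{thm:general}, without assuming absolute continuity. The setting of Theorem~\ref{thm:main} is the case $A=\{0,1\}$, $p_0=p_1=\frac12$. Put
\[
Y=\sum_{j\ge1}X_j\beta^{-j},\qquad Y_n=\sum_{j=1}^nX_j\beta^{-j},\qquad R=\frac{\max_{a\in A}|a|}{\beta-1},
\]
so that $\nu$, the law of $Y$, is supported in $[-R,R]$; for $A=\{0,1\}$ this is the $R$ of Section~\ref{sec:intro}. As before $D=D_\nu$ and $h=h_\nu$. For any function $f$ on $\mathbb R$ let $Lf(x)=\beta\sum_ap_af(\beta x-a)$. The operator $L$ is linear and positive, and iterating with \eqref{eq:Tw} gives, at every point $x$,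
\begin{equation}\label{eq:Ln}
L^nf(x)=\beta^n\sum_{w\in A^n}p_w\,f(T_wx)=\beta^n\,\mathbb E\,f\bigl(\beta^nx-\beta^nY_n\bigr).
\end{equation}
A change of variable in each term shows that $\int Lf=\int f$ and $\|Lf\|_1\le\|f\|_1$ for $f\in L^1$. Since $\beta^nY_n=\sum_{j=1}^nX_j\beta^{n-j}$ is a sum of independent terms,
\begin{equation}\label{eq:PY}
P_n(\xi)=\mathbb E\,e^{-2\pi i\xi\beta^nY_n},\qquad \widehat{L^nf}(\beta^n\xi)=P_n(\xi)\hat f(\xi)\quad(f\in L^1).
\end{equation}
Thus $P_n(\xi)$ measures how much of the frequency $\xi$ survives the averaging in \eqref{eq:Ln}. It is a finite sum of exponentials, hence smooth, and $|P_n(\xi)|$ is non-increasing in $n$ since $|\phi|\le1$.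

For $s>0$ a subscript $s$ on a function denotes the dilation $f_s(y)=s^{-1}f(y/s)$, which preserves the integral. Let $\kappa(y)=\frac1{1+y^2}$; then $\int\kappa=\pi$ and $(\kappa_s)_{s'}=\kappa_{ss'}$. Convolution with $\nu$ is defined pointwise by $\nu*\theta(y)=\mathbb E\,\theta(y-Y)$.

\begin{lemma}[Self-similarity]\label{lem:self}
For every bounded Borel function $\theta$ and every $n$, $\ L^n(\nu*\theta)=\nu*\theta_{\beta^{-n}}$ everywhere on $\mathbb R$.
\end{lemma}

\begin{proof}
We have $Y=Y_n+\beta^{-n}Y'$, where $Y'=\sum_{j\ge1}X_{n+j}\beta^{-j}$ has law $\nu$ and is independent of $Y_n$. By \eqref{eq:Ln},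
\[
L^n(\nu*\theta)(x)=\beta^n\,\mathbb E\,\theta\bigl(\beta^nx-\beta^nY_n-Y'\bigr)=\beta^n\,\mathbb E\,\theta\bigl(\beta^n(x-Y)\bigr)=\nu*\theta_{\beta^{-n}}(x).\qedhere
\]
\end{proof}

The right side is $\nu$ smoothed at scale $\beta^{-n}$. The functions $\theta$ that will arise have compactly supported Fourier transform, so they are not compactly supported, and we need convergence at the points of $D$ for kernels with tails.

\begin{lemma}\label{lem:leb}
Let $x\in D$ and let $\theta$ be a Borel function with $|\theta|\le C\kappa$. Then $\nu*\theta_s(x)\to h(x)\int\theta$ as $s\to0$.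
\end{lemma}

\begin{proof}
Put $c=h(x)$, $\sigma=|\nu-c\lambda|$ and $\alpha(r)=\sigma(B(x,r))/(2r)$. The function $\alpha$ tends to $0$ as $r\to0$ by \eqref{eq:D}, and $\alpha(r)\le\frac1{2r}+c$, so $\alpha$ is bounded on $(0,\infty)$. We have
\[
\Bigl|\nu*\theta_s(x)-c\int\theta\Bigr|=\Bigl|\int\theta_s(x-t)\,d(\nu-c\lambda)(t)\Bigr|\le C\int\kappa_s(x-t)\,d\sigma(t).
\]
Split $\mathbb R$ into the sets $\{|x-t|\le s\}$ and $\{2^{k-1}s<|x-t|\le2^ks\}$, $k\ge1$. On the $k$th set, $k\ge0$, we have $\kappa_s(x-t)\le4^{1-k}s^{-1}$, and the set has $\sigma$-measure at most $2^{k+1}s\,\alpha(2^ks)$. So the right side is at most $8C\sum_{k\ge0}2^{-k}\alpha(2^ks)$. Each term tends to $0$ as $s\to0$, and the series is dominated by $\sum_k2^{-k}\sup\alpha$.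
\end{proof}

Together the two lemmas give the limit of $L^nf(x)$ for $f=\nu*\theta$. By positivity they also bound $L^nf(x)$ for any $f$ that is dominated by such a function. We shall apply the bound to functions spread over longer and longer intervals, so it matters that the constant does not depend on the length.

\begin{lemma}[Uniform upper bound]\label{lem:bound}
Let $C_0=2+2R^2$. If $s\ge1$ and $|f|\le M\kappa_s$ on $\mathbb R$, then $|L^nf|\le C_0M\,\nu*\kappa_{s\beta^{-n}}$ on $\mathbb R$, and
\begin{equation}\label{eq:bound}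
\limsup_{n\to\infty}|L^nf(x)|\le\pi C_0M\,h(x)\qquad(x\in D).
\end{equation}
\end{lemma}

\begin{proof}
For $|t|\le R$ and $s\ge1$ we have $\bigl(\frac{y-t}s\bigr)^2\le2\bigl(\frac ys\bigr)^2+2R^2$, hence $1+\bigl(\frac{y-t}s\bigr)^2\le C_0\bigl(1+\bigl(\frac ys\bigr)^2\bigr)$, that is, $\kappa_s(y)\le C_0\kappa_s(y-t)$. Integrating against $d\nu(t)$ gives $\kappa_s\le C_0\,\nu*\kappa_s$. Positivity of $L$ and Lemma~\ref{lem:self} give $|L^nf|\le C_0M\,L^n(\nu*\kappa_s)=C_0M\,\nu*\kappa_{s\beta^{-n}}$, and Lemma~\ref{lem:leb} with $\theta=\kappa$ gives \eqref{eq:bound}.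
\end{proof}

The restriction $s\ge1$ says that $f$ is dominated by a kernel that varies slowly on the scale of the support of $\nu$; as $s\to0$ the ratio $\kappa_s(0)/\kappa_s(R)$ is unbounded. Domination by $\kappa$ will come from the Fourier side. If $W$ is a Schwartz function and $V(z)=\int W(v)e^{2\pi ivz}\,dv$, two integrations by parts give $4\pi^2z^2|V(z)|\le\|W''\|_1$, so
\begin{equation}\label{eq:decay}
|V|\le\|W\|_*\,\kappa,\qquad\|W\|_*:=\|W\|_1+\tfrac1{4\pi^2}\|W''\|_1 .
\end{equation}

\section{Equidistribution from the decay of $P_n$}\label{sec:equi}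

\begin{proposition}\label{prop:equi}
Suppose that $P_n(\xi)\to0$ for every real $\xi\ne0$. Then $L^ng(x)\to h(x)\int g$ for every $x\in D$ and every compactly supported Riemann integrable $g\colon\mathbb R\to\mathbb R$.
\end{proposition}

Fix $\chi\in C_c^\infty(\mathbb R)$ with support in $[-1,1]$ and $\chi=1$ on $[-\frac12,\frac12]$. Let $f$ be a Schwartz function with $\hat f$ compactly supported. The part of $f$ that cannot be deconvolved lives at frequencies near a zero $\zeta$ of $\hat\nu$. For $\zeta\in\mathbb R$ and $\ell\ge1$ define the Schwartz function $\psi^{\zeta,\ell}$ by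
\[
\widehat{\psi^{\zeta,\ell}}(\xi)=\hat f(\xi)\,\chi\bigl(\ell(\xi-\zeta)\bigr).
\]
This is a wave packet: the wave $e^{2\pi i\zeta y}$ times an envelope of length about $\ell$ and height about $|\hat f(\zeta)|/\ell$. Narrowing the frequency window does not make it negligible, because $\|\psi^{\zeta,\ell}\|_1\ge|\hat f(\zeta)|$ for all $\ell$, and \eqref{eq:bound} applied directly gives a bound of order $|\hat f(\zeta)|h(x)$. The remedy is to apply $L^m$ first. Up to a dilation, $L^m$ averages the translates of the packet by $\beta^mY_m$, which is at most $\beta^mR$ in size. If $\ell$ is much larger than $\beta^m$, these translations hardly change the envelope, while the phases $e^{-2\pi i\zeta\beta^mY_m}$ average to $P_m(\zeta)$.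

\begin{lemma}[Long wave packets]\label{lem:packet}
For every $x\in D$, $\zeta\in\mathbb R$ and $m\ge0$,
\[
\limsup_{\ell\to\infty}\ \limsup_{n\to\infty}\bigl|L^n\psi^{\zeta,\ell}(x)\bigr|\le\pi C_0\|\chi\|_*\,|\hat f(\zeta)|\,|P_m(\zeta)|\,h(x).
\]
In particular the left side is $0$ if $P_m(\zeta)\to0$.
\end{lemma}

\begin{proof}
Write $\psi=\psi^{\zeta,\ell}$ and $G(y)=\mathbb E\,\psi(y-\beta^mY_m)$, a finite combination of translates of $\psi$. By \eqref{eq:Ln}, $L^m\psi=G_{\beta^{-m}}$, and by \eqref{eq:PY}, $\hat G(\xi)=\Phi(\xi)\chi(\ell(\xi-\zeta))$ with $\Phi=P_m\hat f\in C_c^\infty$. Fourier inversion with the substitution $\xi=\zeta+v/\ell$ gives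
\[
G(y)=e^{2\pi i\zeta y}\,\frac1\ell\int W^\ell(v)\,e^{2\pi ivy/\ell}\,dv,\qquad W^\ell(v)=\Phi(\zeta+v/\ell)\chi(v).
\]
By \eqref{eq:decay}, $|G|\le\|W^\ell\|_*\kappa_\ell$, and so $|L^m\psi|\le\|W^\ell\|_*\kappa_{\ell\beta^{-m}}$. For $\ell\ge\beta^m$, Lemma~\ref{lem:bound} applies to $L^m\psi$ with $s=\ell\beta^{-m}$:
\[
\limsup_n|L^n\psi(x)|=\limsup_n|L^n(L^m\psi)(x)|\le\pi C_0\|W^\ell\|_*\,h(x).
\]
As $\ell\to\infty$ with $m$ fixed, $W^\ell\to\Phi(\zeta)\chi$ uniformly, and
\[
(W^\ell)''(v)=\ell^{-2}\Phi''(\zeta+v/\ell)\chi(v)+2\ell^{-1}\Phi'(\zeta+v/\ell)\chi'(v)+\Phi(\zeta+v/\ell)\chi''(v)\to\Phi(\zeta)\chi''(v)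
\]
uniformly, all supports lying in $[-1,1]$. Hence $\|W^\ell\|_*\to|\Phi(\zeta)|\,\|\chi\|_*$, which is the stated bound. Its left side does not depend on $m$, so we may let $m\to\infty$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:equi}]
Fix $x\in D$. We enlarge the class of test functions in three steps.

\emph{Step 1: $f$ Schwartz with $\hat f$ compactly supported.} Since $\nu$ is supported in $[-R,R]$, its moments satisfy $|\mathbb E\,Y^k|\le R^k$, so $\hat\nu(\xi)=\sum_k(-2\pi i\xi)^k\,\mathbb E\,Y^k/k!$ extends to an entire function, and $\hat\nu(0)=1$. Its zeros are therefore isolated, and the set $\Xi$ of zeros in $\operatorname{supp}\hat f$ is finite and does not contain $0$. Take $\ell$ so large that the intervals $[\zeta-\frac1\ell,\zeta+\frac1\ell]$, $\zeta\in\Xi$, are disjoint and avoid $0$. The function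
\[
Q(\xi)=\hat f(\xi)\Bigl(1-\sum_{\zeta\in\Xi}\chi\bigl(\ell(\xi-\zeta)\bigr)\Bigr)
\]
lies in $C_c^\infty$ and vanishes within distance $\frac1{2\ell}$ of each $\zeta\in\Xi$, so its support is a compact subset of the open set $\{\hat\nu\ne0\}$. Hence $Q/\hat\nu$, extended by $0$ off $\operatorname{supp}Q$, is in $C_c^\infty$ and is the Fourier transform of a Schwartz function $\theta$, with $\int\theta=Q(0)/\hat\nu(0)=\hat f(0)=\int f$. We have
\[
f=\nu*\theta+\sum_{\zeta\in\Xi}\psi^{\zeta,\ell}
\]
everywhere, since both sides are continuous and integrable with the same Fourier transform. By Lemmas~\ref{lem:self} and~\ref{lem:leb}, $L^n(\nu*\theta)(x)\to h(x)\int f$. The function $\theta$ depends on $\ell$ but this limit does not, so for all large $\ell$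
\[
\limsup_n\Bigl|L^nf(x)-h(x)\int f\Bigr|\le\sum_{\zeta\in\Xi}\limsup_n\bigl|L^n\psi^{\zeta,\ell}(x)\bigr|.
\]
Each $\zeta\in\Xi$ is nonzero, so $P_m(\zeta)\to0$ by hypothesis, and by Lemma~\ref{lem:packet} the right side tends to $0$ as $\ell\to\infty$. This is the only use of the hypothesis.

\emph{Step 2: $f\in C_c^\infty$.} For $0<\varepsilon\le1$ define $f^\varepsilon$ by $\widehat{f^\varepsilon}(\xi)=\chi(\varepsilon\xi)\hat f(\xi)$; then $\int f^\varepsilon=\hat f(0)=\int f$. The function $W^\varepsilon=(1-\chi(\varepsilon\,\cdot))\hat f$ vanishes on $|\xi|\le\frac1{2\varepsilon}$, and $|W^\varepsilon|+|(W^\varepsilon)''|\le C(|\hat f|+|\hat f'|+|\hat f''|)$ with $C$ depending only on $\chi$. So $\|W^\varepsilon\|_*\to0$ as $\varepsilon\to0$, and $|f-f^\varepsilon|\le\|W^\varepsilon\|_*\kappa$ by \eqref{eq:decay}. Step~1 for $f^\varepsilon$ and \eqref{eq:bound} for $f-f^\varepsilon$ give $\limsup_n|L^nf(x)-h(x)\int f|\le\pi C_0\|W^\varepsilon\|_*h(x)$. Let $\varepsilon\to0$.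

\emph{Step 3: $g$ Riemann integrable with compact support.} Let $\varepsilon>0$. By the definition of the Riemann integral there are step functions $g^-\le g\le g^+$, finite combinations of indicators of bounded intervals, with $\int(g^+-g^-)<\varepsilon/2$. The indicator of a bounded interval lies between two functions in $C_c^\infty$ whose integrals are as close as we like. Replacing each indicator in $g^\pm$ by the upper or the lower function, according to the sign of its coefficient, we obtain $f^-\le g\le f^+$ in $C_c^\infty$ with $\int(f^+-f^-)<\varepsilon$. By positivity of $L$ and Step~2,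
\[
h(x)\int f^-\le\liminf_nL^ng(x)\le\limsup_nL^ng(x)\le h(x)\int f^+ ,
\]
and both ends are within $\varepsilon h(x)$ of $h(x)\int g$.
\end{proof}

\section{Pisot numbers and the decay of $P_n$}\label{sec:pisot}

The decomposition $Y=Y_n+\beta^{-n}Y'$ gives $\hat\nu(\beta^n\xi)=P_n(\xi)\hat\nu(\xi)$. If $\nu$ is absolutely continuous, the left side tends to $0$ for $\xi\ne0$ by the Riemann--Lebesgue lemma, so $P_n(\xi)\to0$ whenever $\hat\nu(\xi)\ne0$. At the zeros of $\hat\nu$, the only places where Section~\ref{sec:equi} needs the decay, this identity says nothing, and Example~\ref{ex:two} shows that absolute continuity alone does not suffice there. The missing information is arithmetic. We use Pisot's theorem (\cite[Ch.~I]{Salem}, \cite[Ch.~VIII]{Cassels}): \emph{if $\beta>1$ and $\xi\ne0$ are real and $\sum_{j\ge0}\|\xi\beta^j\|^2<\infty$, then $\beta$ is a Pisot number.}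

\begin{lemma}\label{lem:nonpisot}
In the setting of Section~\ref{sec:L}, if $\beta$ is not a Pisot number, then $P_n(\xi)\to0$ for every real $\xi\ne0$.
\end{lemma}

\begin{proof}
We have
\begin{equation}\label{eq:phi}
|\phi(\eta)|^2=\sum_{a,b}p_ap_b\cos2\pi\eta(a-b)=1-2\sum_{a,b}p_ap_b\sin^2\pi\eta(a-b).
\end{equation}
Suppose that the non-increasing sequence $|P_n(\xi)|$ has a positive limit for some $\xi\ne0$. Then $\sum_j-\log|\phi(\beta^j\xi)|^2<\infty$, and $-\log y\ge1-y$ gives $\sum_j(1-|\phi(\beta^j\xi)|^2)<\infty$. As $X$ is not constant, there are $a\ne b$ with $p_ap_b>0$. By \eqref{eq:phi} and $|\sin\pi t|\ge2\|t\|$ we get $\sum_j\|\xi(a-b)\beta^j\|^2<\infty$ with $\xi(a-b)\ne0$, so $\beta$ is a Pisot number.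
\end{proof}

For two digits and $\beta<2$, absolute continuity excludes Pisot numbers. For $p=\frac12$ this is due to Erd\H{o}s \cite{Erdos}; the proof follows $\hat\nu$ along the powers of $\beta$, which approach integers geometrically fast.

\begin{lemma}\label{lem:erdos}
Let $\beta\in(1,2)$ be a Pisot number, $A=\{0,1\}$ and $p_1=p\in(0,1)$. Then $\nu$ is not absolutely continuous.
\end{lemma}

\begin{proof}
Since $Y_N\to Y$, dominated convergence gives $\hat\nu(\xi)=\prod_{j\ge1}\phi(\xi\beta^{-j})$. Hence
\[
|\hat\nu(\beta^n)|^2=\prod_{k<n}(1-u_k)\ge\prod_{k\in\mathbb Z}(1-u_k),\qquad u_k:=1-|\phi(\beta^k)|^2=4p(1-p)\sin^2\pi\beta^k,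
\]
where $k$ runs over all integers, negative ones included, and the formula for $u_k$ is \eqref{eq:phi}. We show that $\sum_ku_k<\infty$ and that $u_k<1$ for all $k$. Then the last product is positive, $\hat\nu(\beta^n)\not\to0$, and the Riemann--Lebesgue lemma finishes the proof.

Let $\beta_2,\dots,\beta_d$ be the other conjugates of $\beta$. Here $d\ge2$, because a rational algebraic integer is an integer and $(1,2)$ contains none. We have $u_k\le\pi^2\|\beta^k\|^2$. For $k<0$ use $\|\beta^k\|\le\beta^k$. For $k\ge0$ the trace $\beta^k+\beta_2^k+\dots+\beta_d^k$ is an integer, so $\|\beta^k\|\le\sum_{r\ge2}|\beta_r|^k$. Both bounds decay geometrically, and $\sum_ku_k<\infty$.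

If $u_k=1$, then $p=\frac12$ and $\beta^k\in\frac12+\mathbb Z$. For $k\ge0$ this is impossible, since $\beta^k$ is an algebraic integer. For $k<0$ we have $\beta^k\in(0,1)$, so $\beta^{|k|}=2$; then the conjugate $\beta_2$ also satisfies $\beta_2^{|k|}=2$, contrary to $|\beta_2|<1$.
\end{proof}

The two lemmas combine as follows.

\begin{corollary}\label{cor:decay}
Let $\beta\in(1,2)$, $A=\{0,1\}$, $p_1=p\in(0,1)$. If $\nu$ is absolutely continuous, then $P_n(\xi)\to0$ for every real $\xi\ne0$.
\end{corollary}

\section{The density of $\nu$ and the proof of Theorem~\ref{thm:main}}\label{sec:density}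

To pass from \eqref{eq:main} to the probability measures $\mu_{n,x}$ we divide by the total mass, and for this we need $h(x)>0$. The tool is the invariance of $h$ under $L$. The same argument shows that $\nu$ is of pure type, a case of the Jessen--Wintner law, which we need for Theorem~\ref{thm:compl}(b).

\begin{lemma}\label{lem:pure}
In the setting of Section~\ref{sec:L}, $h=Lh$ almost everywhere, and $\nu$ is either absolutely continuous or singular.
\end{lemma}

\begin{proof}
For a finite measure $\tau$ let $\mathcal L\tau=\sum_ap_a\tau_a$, where $\tau_a$ is the image of $\tau$ under $y\mapsto(y+a)/\beta$. Then $\mathcal L\nu=\nu$ because $Y=(X_1+Y')/\beta$ with $Y'$ of law $\nu$ independent of $X_1$. A change of variable gives $\mathcal L(f\lambda)=(Lf)\lambda$ for $f\in L^1$, and $\mathcal L$ maps singular measures to singular measures, since affine images of null sets are null. By uniqueness of the Lebesgue decomposition, the absolutely continuous part $\nu_{\mathrm{ac}}=h\lambda$ satisfies $\mathcal L\nu_{\mathrm{ac}}=\nu_{\mathrm{ac}}$, which is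 the first claim. Let $c=\nu_{\mathrm{ac}}(\mathbb R)$. For bounded continuous $\varphi$,
\[
\int\varphi\,d\nu_{\mathrm{ac}}=\int\varphi\,d\mathcal L^n\nu_{\mathrm{ac}}=\int\mathbb E\,\varphi(Y_n+\beta^{-n}y)\,d\nu_{\mathrm{ac}}(y)\longrightarrow c\,\mathbb E\,\varphi(Y).
\]
So $\nu_{\mathrm{ac}}=c\nu$. If $c>0$, then $\nu$ is absolutely continuous, and if $c=0$ it is singular.
\end{proof}

For $p=\frac12$ the next lemma is also a theorem of Mauldin and Simon \cite{MauldinSimon}. The equation $h=Lh$ makes the zero set of $h$ forward invariant under both $T_0$ and $T_1$; we select one branch at each point so as to obtain an ergodic map. By R\'enyi's theorem \cite{Renyi}, the map $F(x)=\beta x\bmod1$ of $[0,1)$ has an ergodic invariant probability measure $\mu$ equivalent to Lebesgue measure. This means that $\mu(F^{-1}E)=\mu(E)$ for all Borel sets $E$, that $\mu(E\,\triangle\,F^{-1}E)=0$ forces $\mu(E)\in\{0,1\}$, and that $\mu$ and $\lambda$ have the same null sets in $[0,1)$.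

\begin{lemma}\label{lem:positive}
Let $\beta\in(1,2)$, $A=\{0,1\}$, $p_1=p\in(0,1)$. If $\nu$ is absolutely continuous, then $h>0$ almost everywhere on $I$.
\end{lemma}

\begin{proof}
Extend $h$ by $0$ off $D$. By Lemma~\ref{lem:pure} there is a null set $N$ with $h(x)=\beta\bigl((1-p)h(T_0x)+p\,h(T_1x)\bigr)$ for $x\notin N$. Since $h\ge0$ and both weights are positive,
\begin{equation}\label{eq:zero}
x\notin N,\ h(x)=0\quad\Longrightarrow\quad h(T_0x)=h(T_1x)=0 .
\end{equation}
Let $Z=\{x\in I:h(x)=0\}$ and $Z_0=Z\cap[0,1)$; note that $[0,1)\subset I$ as $R>1$.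

On $[0,1)$ the map $F$ equals $T_0$ on $[0,1/\beta)$ and $T_1$ on $[1/\beta,1)$, since $\beta<2$. By \eqref{eq:zero}, $Z_0\setminus N\subset F^{-1}Z_0$. The sets $Z_0$ and $F^{-1}Z_0$ have the same $\mu$-measure, so they agree up to a $\mu$-null set, and $\mu(Z_0)\in\{0,1\}$. If $\mu(Z_0)=1$, then $h=0$ almost everywhere on $[0,1)$, and $\nu([0,1))=0$ by absolute continuity. But if $\beta^{-k}R<1$, the event $X_1=\dots=X_k=0$ forces $Y<1$, so $\nu([0,1))\ge(1-p)^k>0$. Hence $|Z_0|=0$.

The rest of $I$ is carried into $[0,1)$ by $T_1$, which fixes $R$ and repels from it: $R-T_1x=\beta(R-x)$. For $x\in[1,R)$ there is thus a first $k\ge1$ with $T_1^kx<1$, and $T_1^kx\ge\beta-1>0$ since $T_1^{k-1}x\ge1$. Let $E_k$ be the set of $x\in[1,R)$ with this first index equal to $k$. If $x\in Z\cap E_k$ and none of $x,T_1x,\dots,T_1^{k-1}x$ lies in $N$, then $k$ applications of \eqref{eq:zero} give $T_1^kx\in Z_0$. So $Z\cap E_k\subset T_1^{-k}Z_0\cup\bigcup_{j<k}T_1^{-j}N$, which is null because $T_1$ is an invertible affine map. Therefore $|Z|=0$.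
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We allow any $p_1=p\in(0,1)$, for later use; the theorem is the case $p=\frac12$, where $\mu^{1/2}_{n,x}=\mu_{n,x}$. By Corollary~\ref{cor:decay} and Proposition~\ref{prop:equi}, $L^ng(x)\to h(x)\int g$ for all $x\in D$ and all $g$ as in the theorem, which for $p=\frac12$ is \eqref{eq:main}. For $g=\mathbf 1_I$ and $p=\frac12$ it reads $(\beta/2)^n\mathcal N_n(x;\beta)\to h(x)R$. Let $x\in D\cap I$ with $h(x)>0$ and let $\varphi$ be continuous on $I$. Then $\varphi\mathbf 1_I$ is Riemann integrable, and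
\[
\int\varphi\,d\mu^p_{n,x}=\frac{L^n(\varphi\mathbf 1_I)(x)}{L^n\mathbf 1_I(x)}\longrightarrow\frac{h(x)\int_I\varphi\,d\lambda}{h(x)R}=\int\varphi\,d\lambda_I .
\]
Such $x$ have full measure in $I$, because $|\mathbb R\setminus D|=0$ and by Lemma~\ref{lem:positive}.
\end{proof}

Absolute continuity entered twice: to exclude Pisot numbers in Corollary~\ref{cor:decay}, and to make the denominator comparable to the numerator through $h>0$.

\section{Convergence in $L^1$, Pisot bases and general digits}\label{sec:rest}

Pointwise convergence improves to convergence in $L^1$ because Lemma~\ref{lem:bound} provides majorants that lose no mass in the limit.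

\begin{lemma}\label{lem:L1}
In the setting of Section~\ref{sec:L} let $\nu$ be absolutely continuous, and let $f\in C_c^\infty$ satisfy $L^nf\to h\int f$ almost everywhere. Then $L^nf\to h\int f$ in $L^1$.
\end{lemma}

\begin{proof}
Choose $M$ with $|f|\le M\kappa$ and put $H^n=C_0M\,\nu*\kappa_{\beta^{-n}}$ and $H=\pi C_0Mh$. Then $|L^nf|\le H^n$ by Lemma~\ref{lem:bound}, $H^n\to H$ on $D$ by Lemma~\ref{lem:leb}, and $|h\int f|\le H$. Moreover $\int H^n=\pi C_0M=\int H$, where the second equality uses $\int h=1$. Fatou's lemma for the nonnegative functions $H^n+H-|L^nf-h\int f|$, which tend to $2H$ almost everywhere, gives $2\int H\le2\int H-\limsup_n\|L^nf-h\int f\|_1$.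
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(a) For real $f\in C_c^\infty$ the claim follows from Theorem~\ref{thm:main} and Lemma~\ref{lem:L1}, and for complex $f$ by linearity. For $f\in L^1$ and $f^0\in C_c^\infty$, the bounds $\|L^n(f-f^0)\|_1\le\|f-f^0\|_1$ and $\|h\int(f-f^0)\|_1\le\|f-f^0\|_1$ give $\limsup_n\|L^nf-h\int f\|_1\le2\|f-f^0\|_1$, and $C_c^\infty$ is dense in $L^1$.

(b) If $\nu$ is absolutely continuous, the limit exists and equals $h(x)/(\beta-1)$ on $D\cap I$ by Theorem~\ref{thm:main}, and it is positive almost everywhere on $I$ by Lemma~\ref{lem:positive}. Otherwise $\nu$ is singular by Lemma~\ref{lem:pure}, so $h=0$ almost everywhere. Since $\mathbf 1_I\le(1+R^2)\kappa$, the bound \eqref{eq:bound} gives $(\beta/2)^n\mathcal N_n(x;\beta)=L^n\mathbf 1_I(x)\to0$ at every $x\in D\cap I$ with $h(x)=0$, hence almost everywhere on $I$. The two cases give all the assertions.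

(c) As in Example~\ref{ex:two}, the remainders are confined to boundedly many positions. Let $\beta_1=\beta,\beta_2,\dots,\beta_d$ be the conjugates of $\beta$. If $w,w'$ have length $n$ and $T_wx,T_{w'}x\in I$, then by \eqref{eq:Tw}
\[
\alpha:=T_wx-T_{w'}x=q(\beta),\qquad q(z)=\sum_{j=1}^nc_jz^{n-j},\quad c_j\in\{-1,0,1\}.
\]
Here $|q(\beta_1)|\le R$, and $|q(\beta_r)|\le1/(1-|\beta_r|)$ for $r\ge2$. The monic polynomial $\prod_{r=1}^d(z-q(\beta_r))$ has $\alpha$ as a root. Its coefficients are symmetric in $\beta_1,\dots,\beta_d$ with integer coefficients, hence integers, and they are bounded in terms of $\beta$ alone. There are finitely many such polynomials, so $\alpha$ lies in a finite set whose size $K$ depends only on $\beta$. Fixing $w'$, we see that $\mu_{n,x}$ is supported on at most $K$ points. Take $K+1$ disjoint open intervals in $I$. For each $n$ one of them has $\mu_{n,x}$-measure $0$, so along any subsequence the same interval $J$ does so infinitely often. For a continuous $\varphi\ge0$, $\varphi\not\equiv0$, supported in $J$ we have $\int\varphi\,d\mu_{n,x}=0$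 infinitely often, whereas $\int\varphi\,d\lambda_I>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By \eqref{eq:Ln} the sum in (i) is $L^ng(x)$, and the density of $\nu$ equals $h_\nu$ almost everywhere. So (ii) implies (i) by Proposition~\ref{prop:equi}.

Conversely, assume (i), and suppose that $|P_n(\xi_0)|$ decreases to $c>0$ for some $\xi_0\ne0$. We test with a function of mean zero that contains the frequency $\xi_0$. Let $\rho\in C_c^\infty$ be nonnegative, nonzero and supported in $\{|y|<\frac1{4|\xi_0|}\}$. Then $\operatorname{Re}\hat\rho(\xi_0)=\int\rho(y)\cos(2\pi\xi_0y)\,dy>0$. The real function $f=\rho'$ has $\int f=0$ and $\hat f(\xi_0)=2\pi i\xi_0\hat\rho(\xi_0)\ne0$. By (i), $L^nf\to0$ almost everywhere, so $\|L^nf\|_1\to0$ by Lemma~\ref{lem:L1}. But \eqref{eq:PY} gives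
\[
\|L^nf\|_1\ge\bigl|\widehat{L^nf}(\beta^n\xi_0)\bigr|=|P_n(\xi_0)|\,|\hat f(\xi_0)|\ge c\,|\hat f(\xi_0)|>0,
\]
a contradiction. Hence (i) implies (ii).

Condition (ii) holds for $\beta$ not a Pisot number by Lemma~\ref{lem:nonpisot}, and for absolutely continuous biased Bernoulli convolutions by Corollary~\ref{cor:decay}. The convergence of $\mu^p_{n,x}$ was shown in the proof of Theorem~\ref{thm:main}. The failure of (ii) for $\beta=2$ and $X$ uniform on $\{0,1,2,3\}$ is Example~\ref{ex:two}.
\end{proof}

\begin{thebibliography}{9}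

\bibitem{Cassels} Cassels, \emph{An Introduction to Diophantine Approximation}.

\bibitem{Erdos} Erd\H{o}s, 1939.

\bibitem{Kempton} Tom Kempton, \emph{Sets of beta-expansions and the Hausdorff Measure of Slices through Fractals}, arXiv:1307.2091 (2013).

\bibitem{MauldinSimon} Mauldin and Simon, Proc. AMS \textbf{126} (1998).

\bibitem{Renyi} R\'enyi, 1957.

\bibitem{Rudin} Rudin, \emph{Real and Complex Analysis}.

\bibitem{Salem} Salem, \emph{Algebraic Numbers and Fourier Analysis}.

\end{thebibliography}
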